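# Means on Mrówka spaces: joint and separate continuity

## 1. Taking meets on a comb

Let $\mathbb N=\{0,1,2,\dots\}$, and put $n$ into the column $A_i$ when $2^i$ is the exact power of $2$ dividing $n+1$. So $11$ and $19$ lie in $A_2$ (because $12=4\cdot 3$ and $20=4\cdot5$), while $5$ lies in $A_1$. The columns $A_0,A_1,\dots$ are infinite and partition $\mathbb N$. Let each column converge to a new point, also called $A_i$, and let the new points converge to a last point $\infty$. This gives a compact space
$$Y=\mathbb N\cup\{A_0,A_1,\dots\}\cup\{\infty\}.$$
Points of $\mathbb N$ are isolated. With $U_i=A_i\cup\{A_i\}$, the basic neighborhoods of the point $A_i$ are the sets $U_i\setminus F$ with $F\subset\mathbb N$ finite, and the basic neighborhoods of $\infty$ are the sets $Y\setminus(U_0\cup\dots\cup U_s)$.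

Can we average two points of $Y$, symmetrically and continuously, so that the average of $x$ and $x$ is $x$? Yes. Picture a tree with root $\infty$, the points $A_i$ above the root, and the elements of $A_i$ above the point $A_i$. Take meets:
$$\mu(x,y)=\begin{cases}x,&x=y,\\ A_i,&x\ne y,\ x,y\in U_i,\\ \infty,&\text{otherwise.}\end{cases}$$
So $\mu(11,11)=11$, $\mu(11,19)=A_2$ and $\mu(11,5)=\infty$.

Let us check that $\mu:Y^2\to Y$ is continuous. On the clopen set $U_i\times U_j$ with $i\ne j$ it is constantly $\infty$. On $U_i\times U_i$, the preimage of $U_i\setminus F$ is everything except the finitely many isolated points $(d,d)$, $d\in F$, so it is open; preimages of single points $d\in A_i$ are single isolated points. Near $(\infty,y)$ with $y\in U_j$, the function is $\infty$ on $(Y\setminus U_j)\times U_j$. Near $(\infty,\infty)$, if $x,y\in O=Y\setminus(U_0\cup\dots\cup U_s)$, then $\mu(x,y)$ is $x$, or some $A_i$ with $i>s$, or $\infty$; all of these are in $O$.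

Now disturb the example. The set $T=\{2^i-1:i\ge0\}=\{0,1,3,7,\dots\}$ meets each column in one point, and in $Y$ it converges to $\infty$. Let it converge instead to a new point $T$ of its own. The old rule on $\mathbb N\times\mathbb N$ can no longer be kept, even if we ask for continuity only in each variable separately: distinct $t,t'\in T$ lie in different columns, so $\mu(t,t')=\infty$; letting $t'\to T$ gives $\mu(t,T)=\infty$; letting $t\to T$ gives $\mu(T,T)=\infty\ne T$.

Here there is a cheap repair. Replace $A_i$ by $A_i\setminus T$, which changes each column by one element and leaves the topology unchanged. Then $T$ and the sets $A_i\setminus T$ partition $\mathbb N$, and we have a comb again. But suppose we keep adding sets until every infinite subset of $\mathbb N$ has an infinite piece converging to one of the new points. We shall see that we then have uncountably many sets, and uncountably many infinite subsets of $\mathbb N$ cannot be made pairwise disjoint by finite changes. Does any mean survive?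

## 2. Means, almost disjoint families, and three theorems

**Definition (means).** Let $n\ge2$. An *$n$-mean* on a space $X$ is a function $\mu:X^n\to X$ with $\mu(x,\dots,x)=x$ for all $x$ and $\mu(x_{\sigma(1)},\dots,x_{\sigma(n)})=\mu(x_1,\dots,x_n)$ for all permutations $\sigma$. It is *continuous* if it is continuous for the product topology, and *separately continuous* if it is continuous in each variable when the other $n-1$ are held fixed. A mean operation is a $2$-mean, and an associative mean operation is a *semilattice operation*.

The meet on the comb is a continuous semilattice operation. A different example on a discrete set: on $\mathbb F_3$ put $\mu(x,y)=2(x+y)=-(x+y)$. Then $\mu(0,1)=2$ and $\mu(x,x)=-2x=x$, so this is a $2$-mean. It is not associative: $\mu(\mu(x,y),z)=x+y-z$, whereas $\mu(x,\mu(y,z))=-x+y+z$. Separate continuity is weaker than continuity: on the convergent sequence $\mathbb N\cup\{\infty\}$, the function $e(x,y)$ equal to $1$ if $x=y\in\mathbb N$ and $0$ otherwise is continuous in each variable, but $e(m,m)=1$ does not tend to $e(\infty,\infty)=0$.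

**Definition (MAD families).** A family $\mathcal A$ of infinite subsets of $\mathbb N$ is *almost disjoint* if $A\cap A'$ is finite for distinct $A,A'\in\mathcal A$, and *maximal almost disjoint* (MAD) if it is not properly contained in another almost disjoint family of infinite subsets of $\mathbb N$.

Equivalently to maximality, every infinite $Y\subset\mathbb N$ has infinite intersection with some $A\in\mathcal A$. The columns of Section 1 are almost disjoint but not maximal, as $T$ shows. A finite example of a MAD family is $\{\text{evens},\text{odds}\}$; such degenerate families are excluded below. For an almost disjoint family of size $\mathfrak c=2^{\aleph_0}$, take the countable set $2^{<\omega}$ of finite $0$–$1$ sequences in place of $\mathbb N$, and for each $x\in2^\omega$ the branch $\{x|_n:n\in\omega\}$; two branches share only finitely many nodes. By Zorn's lemma every almost disjoint family extends to a MAD one.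

**Definition (Mrówka space).** For an infinite MAD family $\mathcal A$, $\psi_{\mathcal A}\mathbb N$ is the Stone space of the Boolean subalgebra of $\mathcal P(\mathbb N)$ generated by $\mathcal A\cup\{\{n\}\}_{n\in\mathbb N}$.

Let us read off its points. Write $=^*$ and $\subset^*$ for equality and inclusion modulo finite sets. The algebra consists of those $b\subset\mathbb N$ such that $b$ or $\mathbb N\setminus b$ is $=^*$ a finite union of members of $\mathcal A$. This collection is closed under complements and contains the generators. For unions the only case to check is $b_1=^*A_1\cup\dots\cup A_s$ and $\mathbb N\setminus b_2=^*A_1'\cup\dots\cup A'_t$: the complement of $b_1\cup b_2$ is then $=^*$ the union of those $A_j'$ which are not among the $A_i$, by almost disjointness. The two kinds exclude each other: otherwise $\mathbb N$ would be $=^*$ a finite union of members of $\mathcal A$, and a further member would have infinite intersection with one of these. An ultrafilter containing a finite set is given by a point $n\in\mathbb N$. A nonprincipal one contains at most one $A\in\mathcal A$. If it contains $A$, it consists of the $b$ in the algebra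 with $A\subset^* b$; if it contains no member of $\mathcal A$, it consists of the $b$ whose complement is $=^*$ a finite union of members of $\mathcal A$. Hence
$$X=\psi_{\mathcal A}\mathbb N=\mathbb N\cup\mathcal A\cup\{\infty\}.$$
Points of $\mathbb N$ are isolated. With $U_A=A\cup\{A\}$, a clopen set, the basic neighborhoods of the point $A$ are $U_A\setminus F$ ($F\subset\mathbb N$ finite), and those of $\infty$ are $X\setminus(U_{A_1}\cup\dots\cup U_{A_s}\cup F)$. The space is compact Hausdorff. It is *scattered*, meaning that every nonempty subspace has a relatively isolated point: $\mathbb N$ is isolated in $X$, and $\mathcal A$ is isolated in what remains. Note that $A$ is used both for a set and for a point.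

Banakh, Bonnet and Kubiś, "Means on scattered compacta", arXiv:1309.2401 (2013), ask whether the Mrówka space admits a (separately) continuous $n$-mean for some $n\ge2$. They report, citing earlier literature, that the Mrówka space (for some MAD family) admits no separately continuous semilattice operation. Throughout, $\mathcal A$ is an infinite MAD family, $X=\psi_{\mathcal A}\mathbb N$, the arity of a mean is called $k\ge2$, and everything is proved in ZFC.

**Theorem A.** For every infinite MAD family $\mathcal A$ and every $k\ge2$, $\psi_{\mathcal A}\mathbb N$ admits no continuous $k$-mean. In fact it admits no separately continuous $k$-mean that is jointly continuous in two variables whenever the other $k-2$ are fixed.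

**Theorem B.** For every prime $p$ there is an infinite MAD family $\mathcal A$ such that $\psi_{\mathcal A}\mathbb N$ admits a separately continuous $k$-mean for every $k\ge2$ with $p\nmid k$. (For $p=3$ this includes $k=2$. For $p>K$ a single $\mathcal A$ serves all $2\le k\le K$.)

**Theorem C.** There is an infinite MAD family $\mathcal A$ such that $\psi_{\mathcal A}\mathbb N$ admits no separately continuous $k$-mean for any $k\ge2$.

So continuous $n$-means exist for no $\mathcal A$ and no $n\geq 2$. Separately continuous $n$-means (for some $n\ge2$) exist for some but not all $\mathcal A$; and for each single $n\ge2$ a suitable $\mathcal A$ exists, by Theorem B with a prime $p\nmid n$.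

## 3. Sequences and continuous self-maps of $\psi_{\mathcal A}\mathbb N$

Put $K=\mathcal A\cup\{\infty\}$. "Almost all" means all but finitely many. Two observations are used constantly. A basic neighborhood of $\infty$ omits only finitely many points of $\mathcal A$, so any sequence of distinct elements of $\mathcal A$ converges to $\infty$. And the elements of the set $A$ converge to the point $A$, so for continuous $f:X\to X$ we have $f(n)\to f(A)$ along $n\in A$. Finally, $U_C\cap K=\{C\}$ for $C\in\mathcal A$.

**Fact 3.1.** $\mathcal A$ is uncountable.

*Proof.* If $\mathcal A=\{A_0,A_1,\dots\}$, pick distinct $a_i\in A_i\setminus\bigcup_{j<i}A_j$; this set is infinite, so the choice is possible. Then $\{a_i:i\in\mathbb N\}\cap A_j\subset\{a_0,\dots,a_j\}$ is finite for every $j$, contradicting maximality. $\square$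

**Fact 3.2.** If $x_i\to\infty$ in $X$, then $x_i\in\mathbb N$ for only finitely many $i$.

*Proof.* Otherwise some subsequence lies in $\mathbb N$ and is either constant or injective. A constant one converges to a point of $\mathbb N$. If it is injective, its range is infinite, so by maximality it has infinite intersection with some $A\in\mathcal A$; a further subsequence lies in $A$, is injective, and converges to the point $A$. In both cases a subsequence has a limit different from $\infty$. $\square$

This is how $X$ differs from the comb, where $T\to\infty$.

**Fact 3.3.** Let $f:X\to X$ be continuous.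

(i) If $f(\infty)=\infty$, then $\{B\in\mathcal A:f(B)=C\}$ is finite for each $C\in\mathcal A$, and $\{B\in\mathcal A:f(B)\in\mathbb N\}$ is finite.

(ii) If $f(\infty)\ne\infty$, then $f(B)=f(\infty)$ for all but countably many $B\in\mathcal A$.

*Proof.* (i) The set $f^{-1}(X\setminus U_C)$ is a neighborhood of $\infty$, so it contains almost all $B\in\mathcal A$; this gives the first claim. If infinitely many distinct $B_i$ had $f(B_i)\in\mathbb N$, then $B_i\to\infty$ would give $f(B_i)\to\infty$, contradicting Fact 3.2.

(ii) Let $w=f(\infty)$. If $w\in\mathbb N$, then $f^{-1}(w)$ is a neighborhood of $\infty$ and contains almost all $B$. If $w\in\mathcal A$, then $f(B)\in U_w$ for almost all $B$. For each $m\in w$ the set $f^{-1}(m)$ is clopen and does not contain $\infty$, so it contains only finitely many $B$. Discarding these for the countably many $m\in w$ leaves only $B$ with $f(B)=w$. $\square$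

So a map that moves $\infty$ is constant on $\mathcal A$ up to a countable set, while a map fixing $\infty$ may still move $\mathcal A$ around within itself, with finite fibers. This one freedom decides everything that follows.

## 4. Symmetric functions of two variables off a countable set

**Lemma 4.1.** Let $\nu:X^2\to X$ be symmetric and separately continuous, and let $v=\nu(\infty,\infty)$. There is a countable $\mathcal S\subset\mathcal A$ such that for every $A\in\mathcal A\setminus\mathcal S$: $\nu(A,\infty)=v$, and $\{B\in\mathcal A:\nu(A,B)\ne v\}$ is countable.

*Proof.* Put $h_x(y)=\nu(x,y)$ and $g=h_\infty$. All these maps are continuous, and $h_x(\infty)=g(x)$ by symmetry.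

**The case $v\ne\infty$.** Here Fact 3.3(ii) does everything. Since $g(\infty)=v\ne\infty$, we have $g(A)=v$ for all but countably many $A$. For such $A$, $h_A(\infty)=g(A)=v\ne\infty$, so $h_A(B)=v$ for all but countably many $B$.

From now on $v=\infty$.

**Step 1: $\mathcal P=\{A\in\mathcal A:g(A)\ne\infty\}$ is countable.** This is the first claim of the lemma. We may assume $\mathcal P$ infinite. Choose distinct $A_0,A_1,\dots\in\mathcal P$ and let $w_i=g(A_i)$. As $A_i\to\infty$, $w_i\to g(\infty)=\infty$. Since $h_{A_i}(\infty)=w_i\ne\infty$, Fact 3.3(ii) shows that for all but countably many $B$ we have $\nu(A_i,B)=w_i$ for all $i$ simultaneously. For such $B$, continuity in the first variable gives $g(B)=\lim_i\nu(A_i,B)=\lim_iw_i=\infty$, that is, $B\notin\mathcal P$. So $\mathcal P$ is countable.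

**Step 2: controlling the maps $h_n$, $n\in\mathbb N$.** We want the values $h_n(B)$ to lie in $K$ whenever $g(n)$ does. Apply Fact 3.3 to each $h_n$, where $h_n(\infty)=g(n)$. If $g(n)=\infty$, then $h_n(B)\in K$ for almost all $B$; if $g(n)\ne\infty$, then $h_n(B)=g(n)$ for all but countably many $B$. Hence there is a countable $\mathcal S_1$ such that for $B\in\mathcal A\setminus\mathcal S_1$ and all $n\in\mathbb N$, either $h_n(B)\in K$ or $h_n(B)=g(n)$. Let $\mathcal S=\mathcal P\cup\mathcal S_1$.

**Step 3: for $B\in\mathcal A\setminus\mathcal S$, the set $\{A:\nu(B,A)\ne\infty\}$ is countable.** This is the second claim, with the letters exchanged. Since $B\notin\mathcal P$, $h_B(\infty)=g(B)=\infty$, so Fact 3.3(i) applies to $h_B$. It suffices to count the $A\in\mathcal A\setminus\mathcal P$ with $C:=\nu(B,A)\ne\infty$. Only finitely many $A$ give $C\in\mathbb N$. Let $C\in\mathcal A$. Along $n\in A$ we have $g(n)\to g(A)=\infty$, so $g(n)\in K$ for almost all $n\in A$ by Fact 3.2. By Step 2, $h_B(n)=h_n(B)\in K$ for almost all $n\in A$. But $h_B(n)\to h_B(A)=C$ along $n\in A$, and $U_C\cap K=\{C\}$, so $h_B(n)=C$ for almost all $n\in A$. Thus $C$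 lies in the countable set $h_B(\mathbb N)\cap\mathcal A$, and for each such $C$ only finitely many $A$ satisfy $h_B(A)=C$. $\square$

Can the lemma alone exclude a $2$-mean $\mu$? With $\nu=\mu$ it gives $v=\infty$, then $\mu(A,\infty)=\infty$ for most $A$ and $\mu(A,B)=\infty$ for most pairs. One would like to play this against $\mu(A,A)=A$. No argument that looks only at $K$ can succeed: in $K$ every $A$ is isolated and the neighborhoods of $\infty$ are cofinite, and the rule
$$\mu(x,y)=x\ \text{ if }x=y,\qquad \mu(x,y)=\infty\ \text{ if }x\neq y$$
is a continuous $2$-mean on $K$, because the preimage of a neighborhood of $\infty$ omitting the finite set $F$ omits only the isolated points $(D,D)$, $D\in F$. The contradiction must come from $\mathbb N$ and from maximality.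

## 5. A sequence that behaves as if it converged to $\infty$

Take $k=2$ first. Suppose we had $n_1<n_2<\cdots$ in $\mathbb N$ such that
$$\mu(n_j,\infty)\to\infty,\qquad \mu(n_i,n_j)\to\mu(n_i,\infty)\ \text{ as }j\to\infty,\ \text{ for each }i.$$
As far as the maps $\mu(\infty,\cdot)$ and $\mu(n_i,\cdot)$ can see, this sequence converges to $\infty$. By maximality it cannot converge to $\infty$: a subsequence converges to some $A\in\mathcal A$. Passing to that subsequence gives $\mu(A,\infty)=\infty$ and $\mu(n_i,A)=\mu(n_i,\infty)$; letting $n_i\to A$ in the second, $A=\mu(A,A)=\mu(A,\infty)=\infty$, a contradiction.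

How could one build the sequence? Choose $n_j$ far out in some $A_j\in\mathcal A$ for which $\mu(n_i,A_j)=\mu(n_i,\infty)$ for all $i<j$. To be able to continue, keep in reserve at each stage a large set $\mathcal B_j$ of candidates $B$ with $\mu(n_i,B)=\mu(n_i,\infty)$ for all $i\le j$. When $\mu(n,\infty)\ne\infty$ this is automatic for most $B$ by Fact 3.3(ii). The approach stops exactly where $\mu(n,\cdot)$ fixes $\infty$ and moves most of $\mathcal A$ within $\mathcal A$. We isolate what is needed as a hypothesis, for general $k$.

Let $\mu$ be a separately continuous $k$-mean on $X$. Inside $\mu(\dots)$, $x^r$ means $x$ repeated $r$ times. For $0\le r\le k-1$ and $c\in\mathbb N^r$ put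
$$f_c(x)=\mu(c,x,\infty^{k-1-r}),\qquad v_c=f_c(\infty).\tag{1}$$
For $1\le r\le k-1$ and $c'\in\mathbb N^{r-1}$ put
$$\nu_{c'}(x,y)=\mu(c',x,y,\infty^{k-1-r}).\tag{2}$$
Each $\nu_{c'}$ is symmetric and separately continuous, $f_{(c',n)}=\nu_{c'}(n,\cdot)$ and $v_{(c',n)}=\nu_{c'}(n,\infty)$. For $k=2$ there is only $\nu_\emptyset=\mu$.

A *proper σ-ideal* $\mathcal I$ on $\mathcal A$ is a family of subsets of $\mathcal A$ closed under subsets and countable unions, with $\mathcal A\notin\mathcal I$. For example, the countable subsets of $\mathcal A$ form one, by Fact 3.1.

**Hypothesis (H).** For every $c'$ as in (2), for all $A\in\mathcal A$ outside a countable set there is $\mathcal N\in\mathcal I$ such that for every $B\in\mathcal A\setminus\mathcal N$,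
$$\nu_{c'}(n,B)=\nu_{c'}(n,\infty)\quad\text{for all but finitely many }n\in A.$$

**Proposition 5.1.** No separately continuous $k$-mean on $X$ satisfies (H) for a proper σ-ideal $\mathcal I$ containing all countable sets.

*Proof.* Assume (H). We construct $n_1<n_2<\cdots$ in $\mathbb N$ and $\mathcal B_0\supset\mathcal B_1\supset\cdots$ with $\mathcal B_j\notin\mathcal I$ such that

(a$_j$) $f_c(B)=v_c$ for all $B\in\mathcal B_j$ and all $c=(n_{i_1},\dots,n_{i_r})$ with $i_1<\dots<i_r\le j$ and $0\le r\le k-1$.

**Step 1: the start.** Only $c=\emptyset$ matters for (a$_0$), and $v_\emptyset=\mu(\infty^k)=\infty$. By Lemma 4.1 for $\nu_\emptyset$, $f_\emptyset(B)=\nu_\emptyset(B,\infty)=\infty$ for all but countably many $B$. Let $\mathcal B_0$ be the set of these $B$. Its complement is countable, hence in $\mathcal I$, so $\mathcal B_0\notin\mathcal I$.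

**Step 2: shrinking the reserve.** Let $j\ge1$; we prepare $\mathcal B_j$ so that (a$_j$) will survive the choice of $n_j$. There are finitely many increasing tuples $c'$ of length at most $k-2$ from $n_1,\dots,n_{j-1}$. The set $\mathcal B_{j-1}\notin\mathcal I$ is uncountable, so by (H) we can pick $A_j\in\mathcal B_{j-1}$ outside the countable sets belonging to these $c'$; let $\mathcal N_{c'}\in\mathcal I$ be the associated sets. For $B\in\mathcal B_{j-1}\setminus\bigcup_{c'}\mathcal N_{c'}$ let $p(B)$ be the least $p$ such that $f_{(c',n)}(B)=v_{(c',n)}$ for all these $c'$ and all $n\in A_j$ with $n\ge p$. The sets $\{B:p(B)=p\}$, $p\in\mathbb N$, cover $\mathcal B_{j-1}\setminus\bigcup_{c'}\mathcal N_{c'}$, which is not in $\mathcal I$. So for some $p$ the set $\mathcal B_j$ of those $B$ with $p(B)=p$ is not in $\mathcal I$.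

**Step 3: choosing $n_j$.** We want $f_c(n_j)$ to be close to $v_c$ for the earlier tuples $c$. Choose $n_j\in A_j$ with $n_j\ge p$ and $n_j>n_{j-1}$ (if $j\geq 2$) such that for every increasing tuple $c$ of length at most $k-1$ from $n_1,\dots,n_{j-1}$:

* if $v_c\in\mathbb N$, then $f_c(n_j)=v_c$;
* if $v_c\in\mathcal A$, then $f_c(n_j)\in U_{v_c}\setminus\{0,\dots,j\}$;
* if $v_c=\infty$, then $f_c(n_j)\in K$ and $f_c(n_j)\notin\mathcal A\cap\{f_c(n_i):i<j\}$.

This is possible. Since $A_j\in\mathcal B_{j-1}$, (a$_{j-1}$) gives $f_c(A_j)=v_c$, so $f_c(n)\to v_c$ along $n\in A_j$. Hence each condition holds for almost all $n\in A_j$: the first two because they describe neighborhoods of $v_c$; the third by Fact 3.2 and because $X\setminus U_D$ is a neighborhood of $\infty$ for each of the finitely many $D\in\mathcal A\cap\{f_c(n_i):i<j\}$. There are finitely many conditions, so they can be met together.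

Then (a$_j$) holds: a tuple not involving $n_j$ is covered by (a$_{j-1}$), and a tuple involving $n_j$ is $(c',n_j)$ with $c'$ as in Step 2, where $n_j\ge p$ gives $f_{(c',n_j)}(B)=v_{(c',n_j)}$ for $B\in\mathcal B_j$.

**Step 4: $f_c(n_j)\to v_c$ as $j\to\infty$, for each increasing tuple $c$ from $(n_i)$ of length at most $k-1$.** This is the pretended convergence to $\infty$. The conditions of Step 3 for $c$ hold for all large $j$. If $v_c\in\mathbb N\cup\mathcal A$, convergence is clear. If $v_c=\infty$, the values $f_c(n_j)$ eventually lie in $K$ and each $D\in\mathcal A$ is taken only finitely often (at most once from some stage on). A basic neighborhood of $\infty$ omits only finitely many points of $K$, so it contains almost all the values.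

**Step 5: a point of $\mathcal A$ that looks like $\infty$.** By maximality there is $A\in\mathcal A$ with $I=\{i:n_i\in A\}$ infinite, so $n_i\to A$ along $I$. By continuity of $f_c$ and Step 4, $f_c(A)=\lim_{j\in I}f_c(n_j)=v_c$. Written out, for $0\le r\le k-1$ and $i_1<\dots<i_r$ in $I$,
$$\mu(n_{i_1},\dots,n_{i_r},A,\infty^{k-1-r})=\mu(n_{i_1},\dots,n_{i_r},\infty^{k-r}).\tag{3}$$

**Step 6: iterated limits.** We replace the $n$'s by $A$ one at a time, using separate continuity only. In (3) fix $i_1<\dots<i_{r-1}$ and let $i_r\to\infty$ in $I$: both sides are continuous in the variable occupied by $n_{i_r}$, so the equation holds with $A$ in its place. Next let $i_{r-1}\to\infty$, and so on down to $i_1\to\infty$. The result is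
$$\mu(A^{r+1},\infty^{k-1-r})=\mu(A^r,\infty^{k-r})\qquad(0\le r\le k-1).$$
Chaining these from $r=k-1$ down to $r=0$ gives $A=\mu(A^k)=\mu(A^{k-1},\infty)=\dots=\mu(\infty^k)=\infty$, a contradiction. $\square$

## 6. Joint continuity in two variables: Theorem A

*Proof of Theorem A.* A continuous $k$-mean is separately continuous and jointly continuous in any two variables, so it suffices to treat the second statement. Let $\mu$ be a separately continuous $k$-mean that is jointly continuous in two variables whenever the others are fixed. Let $\mathcal I$ be the σ-ideal of countable subsets of $\mathcal A$. We verify (H), which contradicts Proposition 5.1.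

**Step 1: the exceptional sets.** Fix $c'$ and write $\nu=\nu_{c'}$, which is symmetric and jointly continuous, $h_n=\nu(n,\cdot)$ and $v=\nu(\infty,\infty)$. Let $A\notin\mathcal S$, with $\mathcal S$ from Lemma 4.1. Put $\mathcal D_0=\mathcal A\cap\nu(\mathbb N\times\mathbb N)$, a countable set. Let $\mathcal N$ be the union of

* $\{B:\nu(A,B)\ne v\}$;
* for each $n\in\mathbb N$ with $h_n(\infty)\ne\infty$: $\{B:h_n(B)\ne h_n(\infty)\}$;
* for each $n\in\mathbb N$ with $h_n(\infty)=\infty$: $\{B:h_n(B)\in\mathbb N\cup\mathcal D_0\}$.

The first set is countable by Lemma 4.1, the second kind by Fact 3.3(ii), the third by Fact 3.3(i), since the fibers over the countably many $D\in\mathcal D_0$ are finite. So $\mathcal N\in\mathcal I$.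

**Step 2: locating a failure of (H).** Let $B\in\mathcal A\setminus\mathcal N$ and suppose $h_n(B)\ne h_n(\infty)$ for infinitely many $n\in A$. For these $n$ the choice of $\mathcal N$ leaves only $h_n(\infty)=\infty$ and $h_n(B)=D_n\in\mathcal A\setminus\mathcal D_0$. Along $n\in A$, $\nu(n,\infty)\to\nu(A,\infty)=v$, and the value is $\infty$ infinitely often, so $v=\infty$. Hence also $\nu(A,B)=\infty$.

**Step 3: joint continuity contradicts Fact 3.2.** We look for values in $\mathbb N$ that would have to tend to $\infty$. For each $n$ as in Step 2, $\nu(n,m)\to D_n$ along $m\in B$, so $\nu(n,m)\in U_{D_n}$ for almost all $m\in B$; and $\nu(n,m)\ne D_n$ because $D_n\notin\mathcal D_0$. So $\nu(n,m)\in\mathbb N$ for almost all $m\in B$. Choose strictly increasing $n_i\in A$ and strictly increasing $m_i\in B$ with $\nu(n_i,m_i)\in\mathbb N$. Then $(n_i,m_i)\to(A,B)$, and joint continuity gives $\nu(n_i,m_i)\to\nu(A,B)=\infty$, contradicting Fact 3.2. So (H) holds. $\blacksquare$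

Only Step 3 used joint continuity. To get a mean without it, we need maps that fix $\infty$ and permute $\mathcal A$; the natural supply is the set of translations of a vector space.

## 7. Averaging cosets: Theorem B

Fix a prime $p$ and let $V=\bigoplus_{i\in\omega}\mathbb F_pe_i$, a countable set playing the role of $\mathbb N$ (transport everything by a bijection). If $p\nmid k$, then $k$ is invertible in $\mathbb F_p$ and $k^{-1}(x_1+\dots+x_k)$ is a $k$-mean on $V$; for $p=3$, $k=2$ it is $-(x+y)$ from Section 2. It passes to every quotient $V/U$ by a subspace. If $U$ is infinite of infinite index, its cosets form a comb like the one in Section 1. We want a MAD family made of cosets of many subspaces.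

**Proposition 7.1.** There is a family $\{U_\alpha\}$ of infinite subspaces of $V$ of infinite index such that $U_\alpha\cap U_\beta$ is finite for $\alpha\ne\beta$, and every infinite $W\subset V$ has infinite intersection with a coset of some $U_\alpha$.

We first see why this is enough.

### The space of cosets and its means

Let $\mathcal A$ be the set of all cosets of all $U_\alpha$. Cosets of the same $U_\alpha$ are equal or disjoint. For $\alpha\ne\beta$, $(v+U_\alpha)\cap(v'+U_\beta)$ is empty or a coset of the finite group $U_\alpha\cap U_\beta$. So $\mathcal A$ is almost disjoint, and each member, being infinite, is a coset of a unique $U_\alpha$. The family is infinite because the index is infinite, and it is maximal by the last clause of Proposition 7.1. Let $X=V\cup\mathcal A\cup\{\infty\}=\psi_{\mathcal A}V$. Let $q_\alpha:V\to V/U_\alpha\subset\mathcal A$ be the quotient map, and put $q_\alpha(x)=x$ for $x\in V/U_\alpha$.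

Let $k\ge2$ with $p\nmid k$ and let $\lambda=k^{-1}\in\mathbb F_p$. Define
$$\mu(x_1,\dots,x_k)=\begin{cases}\lambda\sum x_i\in V,&\text{all }x_i\in V;\\[2pt] \lambda\sum q_\alpha(x_i)\in V/U_\alpha,&\text{all }x_i\in V\cup V/U_\alpha\text{ for some }\alpha,\text{ some }x_i\in V/U_\alpha;\\[2pt] \infty,&\text{otherwise.}\end{cases}\tag{4}$$
The $\alpha$ in the second line is unique. The function is symmetric, and $\mu(x,\dots,x)=x$ because $k\lambda=1$. So $\mu$ is a $k$-mean.

**Separate continuity.** Fix $k-1$ coordinates and let $f$ be the resulting function of the remaining one. There are three cases.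

(a) If $\infty$, or cosets of two different $U_\alpha,U_\beta$, occur among the fixed coordinates, then $f\equiv\infty$.

(b) Suppose all fixed coordinates lie in $V$, with sum $a$. Then $f(x)=\lambda(a+x)$ on $V$, $f(v+U_\alpha)=\lambda(a+v)+U_\alpha$ and $f(\infty)=\infty$. The affine bijection $\varphi(x)=\lambda(a+x)$ of $V$ carries the set $v+U_\alpha$ onto the set $\lambda(a+v)+U_\alpha$, and its inverse $x\mapsto\lambda^{-1}x-a$ is of the same kind. So $\varphi$ permutes $\mathcal A$, and $f$ is a bijection of $X$ fixing $\infty$ with $f(U_A)=U_{f(A)}$ for all $A\in\mathcal A$. It carries basic neighborhoods to basic neighborhoods, and so does its inverse: $f$ is a homeomorphism.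

(c) Suppose all fixed coordinates lie in $V\cup V/U_\alpha$, with at least one in $V/U_\alpha$. Let $b\in V/U_\alpha$ be the sum of their images under $q_\alpha$. Then $f(x)=\lambda(b+q_\alpha(x))$ for $x\in V\cup V/U_\alpha$ and $f=\infty$ elsewhere. Points of $V$ are isolated. At $A\in V/U_\alpha$, $f$ is constant on the neighborhood $U_A=A\cup\{A\}$, since $q_\alpha$ is. The remaining points are $\infty$ and the cosets of the $U_\beta$, $\beta\ne\alpha$; there $f$ has the value $\infty$. For $C\in V/U_\alpha$ put $D_C=\lambda^{-1}C-b\in V/U_\alpha$; then $f^{-1}(C)=D_C\cup\{D_C\}$ is clopen. All values of $f$ lie in $V/U_\alpha\cup\{\infty\}$. A basic neighborhood $O$ of $\infty$ omits only finitely many $C_1,\dots,C_s\in V/U_\alpha$, so $f^{-1}(O)=X\setminus\bigcup_i(D_{C_i}\cup\{D_{C_i}\})$ is open. So $f$ is continuous at these points too.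

Hence $\mu$ is a separately continuous $k$-mean for every $k\ge2$ with $p\nmid k$, and Theorem B follows from Proposition 7.1.

Two checks against Sections 5 and 6. First, (H) must fail here, and it does so at tuples $c'\in V^{k-2}$, where no $\infty$ is left among the arguments: with $s$ the sum of $c'$, $\nu_{c'}(n,B)=\lambda(s+n+B)\in\mathcal A$ while $\nu_{c'}(n,\infty)=\infty$, for all $n\in V$ and all $B\in\mathcal A$. (For shorter $c'$, possible only when $k\ge3$, some argument in (2) is $\infty$ and $\nu_{c'}\equiv\infty$.) Second, joint continuity must fail. Since $\mathcal A$ is uncountable and each $V/U_\alpha$ is countable, there are cosets $A,B$ of different $U_\alpha,U_\beta$. Then $\nu_{c'}(A,B)=\infty$, but for injective sequences $n_i\in A$, $m_i\in B$ the values $\nu_{c'}(n_i,m_i)$ lie in $V$, so they cannot tend to $\infty$ by Fact 3.2.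

### The tools for Proposition 7.1

A direct recursion would list the infinite sets $W\subset V$ and, if $W$ is not yet hit, add a subspace $U$ spanned by differences of elements of $W$, so that an infinite part of $W$ lies in one coset of $U$. The new $U$ must have finite intersection with all old subspaces, and in a recursion of length $\mathfrak c$ there can be very many of these. The argument below for making $U$ almost disjoint from old subspaces works for fewer than $\mathfrak h$ of them at a time, where $\mathfrak h$ is as follows. So we arrange that only fewer than $\mathfrak h$ need attention at each step.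

Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$. Call $\mathcal D\subset[\omega]^\omega$ *dense* if every $Y\in[\omega]^\omega$ has a subset in $\mathcal D$, and *open* if $I\in\mathcal D$, $I'\in[\omega]^\omega$ and $I'\subset^*I$ imply $I'\in\mathcal D$. For example, for fixed $Z\subset\omega$ the family $\{I:I\subset^*Z\text{ or }I\cap Z\text{ finite}\}$ is dense (take $Y\cap Z$ or $Y\setminus Z$, whichever is infinite) and open. The cardinal $\mathfrak h$ is the least number of dense open families with empty intersection. So fewer than $\mathfrak h$ dense open families always have a common member.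

**Base Matrix Theorem.** There are MAD families $\mathcal M_\xi$ ($\xi<\mathfrak h$) on $\omega$ such that for $\eta<\xi$ every member of $\mathcal M_\xi$ is almost contained in a member of $\mathcal M_\eta$, and every $Y\in[\omega]^\omega$ almost contains a member of $\mathcal T=\bigcup_{\xi<\mathfrak h}\mathcal M_\xi$.

This is quoted from Balcar–Pelant–Simon, *The space of ultrafilters on N covered by nowhere dense sets*, Fund. Math. 110 (1980) 11–24; see also Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory, §6.

### Proof of Proposition 7.1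

**Step 1: leading indices.** We translate subspaces of $V$ into subsets of $\omega$. For $x\in V\setminus\{0\}$ let $\ell(x)=\max\operatorname{supp}x$; for instance $\ell(e_0+e_4)=4$. For a subspace $U$ let $L(U)=\ell(U\setminus\{0\})$. If $L(U)\cap L(U')$ is finite, say bounded by $N$, then $U\cap U'\subset\operatorname{span}\{e_0,\dots,e_N\}$ is finite. Call an infinite $W\subset V\setminus\{0\}$ *spread* if $\ell|_W$ is injective. Every infinite subset of $V$ contains a spread set, since only finitely many vectors have $\ell$ below a given bound. Let $\mathcal W$ be the set of spread sets; $|\mathcal W|=\mathfrak c$ (each infinite subset of $\{e_i:i\in\omega\}$ is spread, and $V$ is countable).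

**Step 2: a private member of $\mathcal T$ for each spread set.** Every $Y\in[\omega]^\omega$ almost contains $\mathfrak c$ co-infinite members of $\mathcal T$. Indeed, take an almost disjoint family of $\mathfrak c$ infinite subsets of $Y$; each is co-infinite, since it almost misses another member. Choose a member of $\mathcal T$ almost contained in each. These members are co-infinite, and they are distinct, since an infinite set cannot be almost contained in two almost disjoint sets. So by transfinite recursion along $\mathcal W$ (at each stage fewer than $\mathfrak c$ members have been used) there is an injection $W\mapsto T(W)$ from $\mathcal W$ to the co-infinite members of $\mathcal T$ with $T(W)\subset^*\ell(W)$. Let $R$ be its range. For $T=T(W)\in R$ let $W_T=\{w\in W:\ell(w)\in T\}$; it is infinite because $T\subset^*\ell(W)$, hence spread. Let $\operatorname{lev}(T)=\min\{\xi:T\in\mathcal M_\xi\}$.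

**Step 3: the recursion.** By recursion on $\xi=\operatorname{lev}(T)$ we declare each $T\in R$ either *idle*, or *active* with an infinite subspace $U_T$ satisfying $L(U_T)\subset T$. Let $\operatorname{Pred}(T)$ be the set of active $S\in R$ with $\operatorname{lev}(S)<\xi$ and $T\subset^*S$. Each $\mathcal M_\eta$ contributes at most one such $S$, because it is almost disjoint; so $|\operatorname{Pred}(T)|\le|\xi|<\mathfrak h$. These are the only old subspaces to worry about.

If $W_T$ meets some coset of some $U_S$, $S\in\operatorname{Pred}(T)$, in an infinite set, $T$ is idle. Otherwise enumerate $W_T=\{w_0,w_1,\dots\}$ with $\ell(w_i)$ increasing. The $w_i$ are linearly independent. For $I\in[\omega]^\omega$ let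
$$U_I=\operatorname{span}\{w_i-w_{i'}:i,i'\in I\}=\Big\{\sum_{i\in I}a_iw_i:\ \text{finitely many }a_i\ne0,\ \sum_{i\in I} a_i=0\Big\},\tag{5}$$
and for $S\in\operatorname{Pred}(T)$ let $\mathcal D_S=\{I\in[\omega]^\omega:U_I\cap U_S\text{ is finite}\}$.

**Step 4: $\mathcal D_S$ is dense.** Given $Y\in[\omega]^\omega$, choose $i_0<i_1<\cdots$ in $Y$ with
$$w_{i_{t+1}}\notin\operatorname{span}(w_{i_0},\dots,w_{i_t})+U_S\qquad(t\ge0).$$
This is possible: the right side is a finite union of cosets of $U_S$, each containing only finitely many $w_i$, since $T$ is not idle. Let $I=\{i_t:t\in\omega\}$ and let $u=\sum_ta_tw_{i_t}\in U_I\cap U_S$ with $\sum_ta_t=0$. If the last nonzero coefficient were $a_s$ with $s\ge1$, then $w_{i_s}=a_s^{-1}\big(u-\sum_{t<s}a_tw_{i_t}\big)\in\operatorname{span}(w_{i_0},\dots,w_{i_{s-1}})+U_S$, which is false. So $u=a_0w_{i_0}$, and $\sum_ta_t=0$ gives $a_0=0$. Thus $U_I\cap U_S=0$ and $I\in\mathcal D_S$.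

**Step 5: $\mathcal D_S$ is open.** Let $I\in\mathcal D_S$ and let $I'\in[\omega]^\omega$ with $I'\subset^*I$. Fix $i_*\in I$ and let $F=\operatorname{span}\{w_i:i\in(I'\setminus I)\cup\{i_*\}\}$, a finite set. Then $U_{I'}\subset U_I+F$, because for $\sum_{i\in I'}a_iw_i\in U_{I'}$ we can write
$$\sum_{i\in I'}a_iw_i=\sum_{i\in I'\cap I}a_i(w_i-w_{i_*})+\Big(\sum_{i\in I'\setminus I}a_iw_i+\Big(\sum_{i\in I'\cap I}a_i\Big)w_{i_*}\Big).$$
For each $f\in F$ the set $\{u\in U_I:u+f\in U_S\}$ is empty or a coset of the finite group $U_I\cap U_S$. As $F$ is finite, $U_{I'}\cap U_S$ is finite, so $I'\in\mathcal D_S$.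

**Step 6: defining $U_T$.** By Steps 4 and 5 and $|\operatorname{Pred}(T)|<\mathfrak h$ there is $I\in\bigcap_{S\in\operatorname{Pred}(T)}\mathcal D_S$ (any $I\in[\omega]^\omega$ if $\operatorname{Pred}(T)=\emptyset$). Let $T$ be active with $U_T=U_I$. We check what was promised. A nonzero element $\sum_{i\in I}a_iw_i$ of $U_I$ has $\ell$-value $\ell(w_s)\in T$, where $s$ is the largest index with $a_s\ne0$; so $L(U_T)\subset T$. By independence of the $w_i$, $U_T$ is infinite. By (5), $\{w_i:i\in I\}$ lies in one coset of $U_T$. And $U_T$ has infinite index: $T$ is co-infinite, so $\operatorname{span}\{e_m:m\notin T\}$ is infinite, and its nonzero elements have $\ell$-values outside $T$; it therefore meets $U_T$ only in $0$, and its elements lie in different cosets of $U_T$.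

**Step 7: finite intersections.** Let $S\ne T$ be active with $\operatorname{lev}(S)\le\operatorname{lev}(T)$. If $S\cap T$ is finite, then so is $L(U_S)\cap L(U_T)$, hence so is $U_S\cap U_T$ by Step 1. If the levels are equal, $S\cap T$ is finite because $S,T$ belong to one almost disjoint family. If $\eta=\operatorname{lev}(S)<\operatorname{lev}(T)$, then $T\subset^*S'$ for some $S'\in\mathcal M_\eta$. If $S'\ne S$, then $S\cap T\subset^*S\cap S'$ is finite. If $S'=S$, then $S\in\operatorname{Pred}(T)$, and $U_S\cap U_T$ is finite because $I\in\mathcal D_S$ in Step 6.

**Step 8: every infinite $W\subset V$ is hit.** Take a spread $W_1\subset W$ and let $T=T(W_1)$, so $W_T\subset W_1\subset W$. If $T$ is active, $W_T$ meets a coset of $U_T$ in an infinite set, by Step 6. If $T$ is idle, $W_T$ meets a coset of some $U_S$ with $S$ active in an infinite set, by definition. In particular active $T$ exist. So the family $\{U_T:T\text{ active}\}$ has all the required properties. $\square$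

This proves Theorem B. $\blacksquare$

## 8. Gluing pairs to forbid self-maps: Theorem C

In Section 7 the maps $\nu_{c'}(n,\cdot)$ with $c'\in V^{k-2}$ fix $\infty$ and are bijective on $\mathcal A$. We now exclude maps that fix $\infty$ and move too many points of $\mathcal A$ to other points of $\mathcal A$.

**Proposition 8.1.** Let $|\mathcal A|=\mathfrak c$ and suppose

(R) for every continuous $f:X\to X$ with $f(\infty)=\infty$, $\ |\{B\in\mathcal A:f(B)\in\mathcal A\setminus\{B\}\}|<\mathfrak c$.

Then $X$ has no separately continuous $k$-mean for any $k\ge2$.

*Proof.* Let $\mathcal I=\{\mathcal N\subset\mathcal A:|\mathcal N|<\mathfrak c\}$. It contains all countable sets, and it is a proper σ-ideal because $\mathfrak c$ is not a countable union of sets of size less than $\mathfrak c$ (König: $\mathrm{cf}(\mathfrak c)>\omega$). Suppose $\mu$ is a separately continuous $k$-mean. We verify (H), contradicting Proposition 5.1.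

**Step 1: the exceptional set.** Fix $c'$; let $\nu=\nu_{c'}$, $h_n=\nu(n,\cdot)$, $v=\nu(\infty,\infty)$, and let $A\notin\mathcal S$ with $\mathcal S$ from Lemma 4.1. Let $\mathcal N$ be the union of $\{B:\nu(A,B)\ne v\}$, of $\{v\}\cap\mathcal A$, and, for each $n\in A$, of

* $\{B:h_n(B)\ne h_n(\infty)\}$ if $h_n(\infty)\ne\infty$;
* $\{B:h_n(B)\in\mathbb N\}\cup\{B:h_n(B)\in\mathcal A\setminus\{B\}\}$ if $h_n(\infty)=\infty$.

By Lemma 4.1, Fact 3.3 and (R), this is a countable union of sets in $\mathcal I$, so $\mathcal N\in\mathcal I$.

**Step 2: (H) holds.** Let $B\in\mathcal A\setminus\mathcal N$. If $n\in A$ and $h_n(B)\ne h_n(\infty)$, then $h_n(\infty)=\infty$, and $h_n(B)$ is not $\infty$, not in $\mathbb N$, and not in $\mathcal A\setminus\{B\}$; so $h_n(B)=B$. But along $n\in A$, $h_n(B)=\nu(n,B)\to\nu(A,B)=v$, and $v\ne B$. So this happens for only finitely many $n\in A$. $\square$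

Read contrapositively: if $|\mathcal A|=\mathfrak c$ and $\psi_{\mathcal A}\mathbb N$ has a separately continuous $n$-mean for some $n\ge2$, then some continuous self-map of $\psi_{\mathcal A}\mathbb N$ fixes $\infty$ and sends $\mathfrak c$ many $B\in\mathcal A$ to members of $\mathcal A$ different from $B$.

It remains to build $\mathcal A$ with (R). The first thought is to list all continuous self-maps of $X$ and destroy the bad ones one by one. But the self-maps depend on $\mathcal A$, which is what we are building. What can be listed in advance are the partial functions $g:D\to\mathbb N$ with $D\subset\mathbb N$ infinite: there are $\mathfrak c$ of them, and they do not mention $\mathcal A$. To destroy $g$, we start from a fixed MAD family and glue two of its members $B,B'$ into one, $B\cup B'$, where $g$ sends an infinite part of $B$ injectively into $C$ and an infinite part of $B'$ injectively into $C'$, and we promise that $C$ and $C'$ will never be glued. A continuous extension of $g$ would then have two different values at the point $B\cup B'$.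

**The construction.** Let $\mathcal A_0$ be a MAD family of size $\mathfrak c$, obtained by extending the branches of $2^{<\omega}$ by Zorn's lemma. The family will be $\mathcal A=\{\bigcup E:E\in\mathcal E\}$ for a partition $\mathcal E$ of $\mathcal A_0$ into classes of size at most $2$. For any such partition, $\mathcal A$ is an infinite MAD family of size $\mathfrak c$: unions of different classes are almost disjoint (and so different), and every infinite $Y\subset\mathbb N$ has infinite intersection with a member of $\mathcal A_0$, hence with a member of $\mathcal A$.

Enumerate all functions $g:D\to\mathbb N$ with $D\subset\mathbb N$ infinite as $(g_\xi)_{\xi<\mathfrak c}$. For $B,C\in\mathcal A_0$ write $B\leadsto_gC$ if there is an infinite $B^*\subset B\cap\operatorname{dom}g$ with $g|_{B^*}$ injective and $g(B^*)\subset C$. For example, if $g$ is the identity of $\mathbb N$, then $B\leadsto_gC$ exactly when $B\cap C$ is infinite, that is, when $B=C$.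

By recursion define sets $\mathcal E_\xi$ of pairwise disjoint classes, increasing in $\xi$, starting with $\mathcal E_0=\emptyset$ and taking unions at limits; put $\mathcal U_\xi=\bigcup\mathcal E_\xi$, the set of members of $\mathcal A_0$ already used. At stage $\xi$ ask whether

(★) there are distinct $B,B'\in\mathcal A_0\setminus\mathcal U_\xi$ and distinct $C,C'\in\mathcal A_0$ with $B\leadsto_{g_\xi}C$, $B'\leadsto_{g_\xi}C'$, $\{C,C'\}\ne\{B,B'\}$, and no class of $\mathcal E_\xi$ containing both $C$ and $C'$.

If so, choose such a quadruple, add the class $\{B,B'\}$, and add the singleton class of each of $C,C'$ that is not in $\mathcal U_\xi\cup\{B,B'\}$. If not, add nothing. Each stage uses at most $4$ new members of $\mathcal A_0$, so $|\mathcal U_\xi|<\mathfrak c$ for all $\xi<\mathfrak c$. At the end all remaining members become singleton classes. Classes are never changed once added.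

**The promise is kept: $C$ and $C'$ lie in different classes of the final partition.** After stage $\xi$ both belong to classes. If both are in $\mathcal U_\xi$, their classes differ by (★). If exactly one is in $\mathcal U_\xi$, one class is old and the other is new. If neither is, then not both are in $\{B,B'\}$, since they are distinct and $\{C,C'\}\ne\{B,B'\}$; so at least one of them has a singleton class, and the classes differ.

**Verification of (R).** Let $X=\psi_{\mathcal A}\mathbb N$, let $f:X\to X$ be continuous with $f(\infty)=\infty$, and suppose that $M=\{\hat B\in\mathcal A:f(\hat B)\in\mathcal A\setminus\{\hat B\}\}$ has size $\mathfrak c$. By Fact 3.3(i), $f|_M$ has finite fibers.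

**Step 1: for all but countably many $\hat B\in M$, $f$ maps almost all of the set $\hat B$ into the set $f(\hat B)\subset\mathbb N$, finite-to-one.** This links $f$ with a partial function on $\mathbb N$. Suppose $\hat B\in M$ and $f(m)\notin\mathbb N$ for infinitely many $m\in\hat B$. Since $f(m)\to f(\hat B)$ along $m\in\hat B$ and $U_{f(\hat B)}\cap K=\{f(\hat B)\}$, we get $f(m)=f(\hat B)$ for infinitely many of these $m$. So $f(\hat B)$ lies in the countable set $f(\mathbb N)\cap\mathcal A$, and by finiteness of fibers there are only countably many such $\hat B$. For every other $\hat B\in M$, almost all $m\in\hat B$ have $f(m)\in U_{f(\hat B)}\cap\mathbb N$, that is, $f(m)\in f(\hat B)$ as a set. On these $m$ the map is finite-to-one, because $f(m)$ converges to a point outside $\mathbb N$ and so takes no value in $\mathbb N$ infinitely often.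

**Step 2: the stage that deals with $f$.** Let $D=\{m\in\mathbb N:f(m)\in\mathbb N\}$, which is infinite by Step 1, and let $\xi$ be such that $f|_D=g_\xi=:g$. Write members of $\mathcal A$ as $\hat B=\bigcup E$ with $E\in\mathcal E$. Let $M'$ be the set of $\hat B=\bigcup E\in M$ not excluded in Step 1 and with $E\cap\mathcal U_\xi=\emptyset$. At most $|\mathcal U_\xi|<\mathfrak c$ classes meet $\mathcal U_\xi$, so $|M'|=\mathfrak c$. For $\hat B=\bigcup E\in M'$ let $f(\hat B)=\bigcup E'$, where $E'\ne E$, and pick $B\in E$. By Step 1, $g$ maps almost all of $B$ into $\bigcup E'$, finite-to-one. Since $|E'|\le2$, some $C\in E'$ receives infinitely many $m\in B\cap D$, and after thinning out $g$ is injective on them: $B\leadsto_gC$.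

**Step 3: (★) held at stage $\xi$.** Take $\hat B_1\in M'$ with data $B_1,C_1,E_1,E_1'$. Then take $\hat B_2\in M'$ with data $B_2,C_2,E_2,E_2'$, avoiding $\hat B_1$, $f(\hat B_1)$, and the finite fiber of $f|_M$ over $f(\hat B_1)$. So $E_2\ne E_1$, $E_2\ne E_1'$ and $E_2'\ne E_1'$. Then $B_1\ne B_2$, and neither is in $\mathcal U_\xi$. The sets $C_1\in E_1'$ and $C_2\in E_2'$ lie in different final classes, so they are distinct and no class of $\mathcal E_\xi$ contains both. Finally $C_1\in E_1'$ and $E_1'$ differs from $E_1$ and from $E_2$, so $C_1\notin\{B_1,B_2\}$ and $\{C_1,C_2\}\ne\{B_1,B_2\}$. Together with $B_1\leadsto_gC_1$ and $B_2\leadsto_gC_2$ this is (★).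

**Step 4: the contradiction.** Therefore at stage $\xi$ a class $\{B,B'\}$ was added (perhaps for another quadruple than the one in Step 3) with $B\leadsto_gC$, $B'\leadsto_gC'$, and $C,C'$ contained in different members $\hat C\ne\hat C'$ of $\mathcal A$. Put $\hat E=B\cup B'\in\mathcal A$. Let $B^*\subset B$ be an infinite set witnessing $B\leadsto_gC$. Since $B^*\subset\hat E$, its elements converge to the point $\hat E$; the values $f(m)=g(m)\in C\subset\hat C$, $m\in B^*$, are distinct, so they converge to the point $\hat C$. By continuity $f(\hat E)=\hat C$. In the same way $f(\hat E)=\hat C'$, a contradiction.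

So (R) holds for $\mathcal A$, and Proposition 8.1 gives Theorem C. $\blacksquare$
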